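
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\numberwithin{equation}{section}

\title{Hopf algebras of dimension $8n$ such that neither they\\ nor their duals have the Chevalley property}


\begin{abstract}
Over an algebraically closed field of characteristic zero we construct, for every odd $n\ge 3$, a Hopf algebra $U_n$ of dimension $8n$ such that neither $U_n$ nor its dual has the Chevalley property. The case $n=3$ answers the question whether such a Hopf algebra exists in dimension $24$. We determine the coradical, the algebra structure and the order of the antipode of $U_n$, show that $U_n$ and $U_n^*$ are generated by their coradicals, and deduce that examples exist in every dimension divisible by $8$ other than possibly $8$, $16$ and $32$.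
\end{abstract}

\section{Introduction}

Let $\Bbbk$ be an algebraically closed field of characteristic zero. All Hopf algebras are finite-dimensional over $\Bbbk$, and $H^*$ is the dual of the Hopf algebra $H$. The \emph{coradical} $H_0$ is the sum of all simple subcoalgebras of $H$, and $H$ has the \emph{Chevalley property} if $H_0$ is a Hopf subalgebra of $H$. For example, if $H$ is \emph{pointed}, that is, if $H_0$ is spanned by the group $G(H)$ of grouplike elements, then $H_0=\Bbbk G(H)$ is a Hopf subalgebra.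

The property is easiest to grasp for the dual. The coradical of $H^*$ is the annihilator of the Jacobson radical $\operatorname{Rad}(H)$, and $H^*$ has the Chevalley property precisely when a tensor product of simple $H$-modules is always semisimple (see Section~\ref{sec:background}). Dually, $H$ has the Chevalley property when tensor products of simple comodules are semisimple. It is natural to ask whether one of the two conditions must hold when the dimension is small. The question treated here comes from \cite{BGNR}: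

\begin{quote}
\emph{Is there a Hopf algebra $H$ of dimension $24$ such that neither $H$ nor $H^*$ has the Chevalley property?}
\end{quote}

One-sided failure already occurs in dimension $8$. The pointed Hopf algebra
\[
A_2=\Bbbk\langle g,x\mid g^4=1,\ x^2=1-g^2,\ gx=-xg\rangle ,\qquad \Delta(g)=g\otimes g,\quad \Delta(x)=x\otimes 1+g\otimes x,
\]
has the Chevalley property, but $A_2^*$ does not (Section~\ref{sec:Am}). Hence two-sided failure occurs for the tensor product $A_2\otimes A_2^*$, of dimension $64$. It is the smallest member of the family $A_m\otimes A_{m'}^*$ obtained from the analogous algebras $A_m$ of dimension $4m$, $m\ge2$; these products have dimension $16mm'\ge 64$. Dimension $24$ is out of reach of such products, and one might guess that it is too small. It is not.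

\begin{theorem}\label{thm:A}
For every odd $n\ge 3$ there is a Hopf algebra $U=U_n$ of dimension $8n$ such that neither $U$ nor $U^*$ has the Chevalley property. In particular \textup{(}$n=3$\textup{)} such a Hopf algebra exists in dimension $24$.
\end{theorem}

Throughout, fix $\lambda\in\Bbbk$ with $\lambda^2=-1$. For $n=3$ the example is quickly written down. The algebra $U_3$ is generated by $\sigma,k,y,t$ subject to
\begin{gather*}
\sigma^2=1,\quad k^3=1,\quad \sigma k=k\sigma,\quad \sigma y=-y\sigma,\quad ky=yk,\quad y^2=k^{-1}-k,\\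
t\sigma=\sigma t,\quad tk=k^{-1}t,\quad ty=\lambda yt,\quad t^2=\tfrac12\,\sigma(k+k^{-1}),
\end{gather*}
the elements $\sigma,k$ are grouplike, $x=(1+k)y$ satisfies $\Delta(x)=x\otimes1+\sigma k\otimes x$, and
\[
\Delta(t)=t\otimes t-\sigma yt\otimes yt .
\]

We also prove the following more precise statements. Here $C_m$ is the cyclic group of order $m$ and $M_d(\Bbbk)^*$ is the coalgebra dual to the matrix algebra.

\begin{theorem}\label{thm:B}
Let $n\ge3$ be odd and let $U_n$ be the Hopf algebra constructed in Section~\textup{\ref{sec:U}}.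
\begin{enumerate}
\item[\textup{(1)}] As coalgebras, $U_n=A\oplus\bigoplus_{j=0}^{n-1}B_j$ with $A$ a pointed Hopf subalgebra of dimension $4n$ and simple subcoalgebras $B_j\cong M_2(\Bbbk)^*$. Moreover $G(U_n)\cong C_{2n}$ and $\dim (U_n)_0=6n$.
\item[\textup{(2)}] As algebras, $U_n\cong E\times M_4(\Bbbk)^{(n-1)/2}$ with $E=\Bbbk\langle t,y\mid t^4=1,\ y^2=0,\ ty=\lambda yt\rangle$, $\lambda^2=-1$. Moreover $G(U_n^*)\cong C_4$; in particular $U_n\not\cong U_n^*$.
\item[\textup{(3)}] $U_n$ and $U_n^*$ are both generated as algebras by their coradicals. The antipode of $U_n$ has order $4n$ \textup{(}so $12$ in dimension $24$\textup{)}.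
\item[\textup{(4)}] For every $N$ divisible by $8$ with $N\notin\{8,16,32\}$ there is a Hopf algebra $H$ of dimension $N$ such that neither $H$ nor $H^*$ has the Chevalley property.
\end{enumerate}
\end{theorem}

The idea is to merge two examples of dimension $8$, each of which fails on one side only; both are worked out in Section~\ref{sec:two}. In $A_2$ the failure on the dual side comes from the relation $x^2=1-g^2\ne0$. In the second example, $U_1$, the coradical fails to be a subalgebra because an element $t$ and a product $yt$ lie in one simple subcoalgebra of dimension $4$ while $t^2$ is invertible in $\Bbbk G(U_1)$; there $y^2=0$. To have both effects, we deform the relation $y^2=0$ of $U_1$ to one with $y^2\neq0$. The consistency conditions turn out to be the addition laws of the hyperbolic tangent and cosine, and they lead to the relations above. The construction is carried out in Section~\ref{sec:U}; Sections~\ref{sec:coradical} and~\ref{sec:dual} treat $U_n$ and $U_n^*$ respectively, and Section~\ref{sec:rest}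 the antipode and the other dimensions.

\section{Background}\label{sec:background}

\subsection{Coradicals and radicals}
The following standard facts are used for finite-dimensional coalgebras and Hopf algebras.

\begin{enumerate}
\item[(F1)] If $F$ is a subcoalgebra of a coalgebra $C$, then $F_0=F\cap C_0$. If $C$ is a sum of subcoalgebras, each simple subcoalgebra of $C$ lies in one of them. In particular $(C'\oplus C'')_0=C'_0\oplus C''_0$.
\item[(F2)] If $F$ is a subcoalgebra of $C$ and $\Delta(C)\subset F\otimes C+C\otimes F$, then $C_0\subset F$. Indeed the annihilator $F^\perp$ is an ideal of the algebra $C^*$ with $(F^\perp)^2=0$, so $F^\perp\subset\operatorname{Rad}(C^*)=C_0^\perp$.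
\item[(F3)] If elements $u_{ij}$ ($1\le i,j\le d$) of a coalgebra satisfy $\Delta(u_{ij})=\sum_r u_{ir}\otimes u_{rj}$ and $\varepsilon(u_{ij})=\delta_{ij}$, we call $(u_{ij})$ a \emph{comatrix}. If its entries are linearly independent, their span is isomorphic to $M_d(\Bbbk)^*$, hence a simple subcoalgebra.
\item[(F4)] $(H^*)_0=\operatorname{Rad}(H)^\perp$. Since the annihilator of $I^\perp\otimes I^\perp$ in $H\otimes H$ is $I\otimes H+H\otimes I$ for every subspace $I\subset H$, the subspace $(H^*)_0$ is closed under multiplication if and only if $I=\operatorname{Rad}(H)$ satisfies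
\begin{equation}\label{eq:coideal}
\Delta(I)\subset I\otimes H+H\otimes I .
\end{equation}
\end{enumerate}

The antipode is bijective and reverses the comultiplication, so it permutes the simple subcoalgebras. Since $1\in H_0$, it follows that $H$ has the Chevalley property if and only if $H_0$ is closed under multiplication. Condition \eqref{eq:coideal} says that $\operatorname{Rad}(H)$ annihilates every tensor product $V\otimes W$ of simple $H$-modules, because $(H/\operatorname{Rad}(H))\otimes(H/\operatorname{Rad}(H))$ acts faithfully on the direct sum of all of these. This is the interpretation mentioned in the introduction.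

The next lemma is our way to contradict \eqref{eq:coideal}. If $H(1-e)$ is semisimple for a central idempotent $e$, then $1-e$ annihilates $\operatorname{Rad}(H)$, but the coproduct of an element of $\operatorname{Rad}(H)$ may leak into $H(1-e)\otimes H(1-e)$.

\begin{lemma}\label{lem:obstruction}
Let $e$ be a central idempotent of $H$ such that $H(1-e)$ is a semisimple algebra. If a subspace $K\subset\operatorname{Rad}(H)$ satisfies $\Delta(K)\subset K\otimes H+H\otimes K$, then $\big((1-e)\otimes(1-e)\big)\Delta(K)=0$. Consequently, if some $z\in\operatorname{Rad}(H)$ has $\big((1-e)\otimes(1-e)\big)\Delta(z)\ne0$, then $(H^*)_0$ is not a subalgebra of $H^*$.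
\end{lemma}

\begin{proof}
We have $(1-e)K\subset(1-e)\operatorname{Rad}(H)=\operatorname{Rad}(H(1-e))=0$, so $(1-e)\otimes(1-e)$ annihilates $K\otimes H+H\otimes K$. For the second statement take $K=\operatorname{Rad}(H)$ and use (F4).
\end{proof}

\subsection{Adjoining a square root}
All our algebras are built by the following step.

\begin{lemma}\label{lem:ext}
Let $R$ be an algebra, $\varphi\in\operatorname{Aut}(R)$ and $s\in R$ with $\varphi(s)=s$ and $\varphi^2(r)s=sr$ for all $r\in R$. Then the free left $R$-module $R\oplus Rt$ is an associative unital algebra with multiplication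
\[
(a+bt)(c+dt)=\big(ac+b\varphi(d)s\big)+\big(ad+b\varphi(c)\big)t ,
\]
and it is presented by $R$, $t$ and the relations $tr=\varphi(r)t$ \textup{(}$r\in R$\textup{)}, $t^2=s$.
\end{lemma}

\begin{proof}
Clearly $1$ is a unit. The product is left $R$-linear in its first factor, so associativity of $XYZ$ holds for $X\in R$ and need only be checked for $X=t$. For $b,c\in R$:
\begin{align*}
(t\cdot b)\,c&=\varphi(b)\varphi(c)t=t\cdot(bc), &
(t\cdot b)\,ct&=\varphi(b)\varphi(c)s=t\cdot(b\cdot ct),\\
(t\cdot bt)\,c&=\varphi(b)sc=\varphi(b)\varphi^2(c)s=t\cdot(bt\cdot c), &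
(t\cdot bt)\,ct&=\varphi(b)sc\,t=\varphi(b)\varphi^2(c)\varphi(s)t=t\cdot(bt\cdot ct).
\end{align*}
The algebra presented by the stated relations is spanned by the images of $R$ and $Rt$. It maps to $R\oplus Rt$, where $R$ and $Rt$ form a direct sum with $Rt$ free over $R$; hence the map is an isomorphism.
\end{proof}

\section{Two one-sided failures}\label{sec:two}

\subsection{The pointed Hopf algebras $A_m$: failure of the dual}\label{sec:Am}

For $m\ge1$ let
\[
A_m=\Bbbk\langle g,x\mid g^{2m}=1,\ gx=-xg,\ x^2=1-g^2\rangle ,\qquad R=\Bbbk\langle g\rangle .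
\]
By Lemma~\ref{lem:ext}, applied to $\Bbbk[g]/(g^{2m}-1)$ with the automorphism $g\mapsto-g$ and $s=1-g^2$, we have $A_m=R\oplus Rx$ and $\dim A_m=4m$. It is a Hopf algebra with $g$ grouplike and
\[
\Delta(x)=x\otimes1+g\otimes x,\qquad \varepsilon(x)=0,\qquad S(x)=-g^{-1}x .
\]
Indeed $\Delta(x)$ anticommutes with $g\otimes g$, and
\[
\Delta(x)^2=x^2\otimes1+(xg+gx)\otimes x+g^2\otimes x^2=(1-g^2)\otimes 1+g^2\otimes(1-g^2)=1\otimes1-g^2\otimes g^2 .
\]
So $\Delta$ is an algebra map, and clearly so is $\varepsilon$; the counit axiom is immediate. Both $(\Delta\otimes\mathrm{id})\Delta(x)$ and $(\mathrm{id}\otimes\Delta)\Delta(x)$ equal $x\otimes1\otimes1+g\otimes x\otimes1+g\otimes g\otimes x$. The map $S$ extends to an algebra map $A_m\to A_m^{\mathrm{op}}$ because $S(x)$ anticommutes with $g^{-1}$ and $S(x)^2=g^{-1}xg^{-1}x=-g^{-2}x^2=1-g^{-2}$. The antipode axiom holds on $x$ since $S(x)+g^{-1}x=0=x+gS(x)$.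

Since $\Delta(rx)=\Delta(r)(x\otimes1+g\otimes x)$ for $r\in R$, we have $\Delta(A_m)\subset R\otimes A_m+A_m\otimes R$. By (F2), $(A_m)_0\subset R$, and as $R$ is spanned by grouplikes,
\begin{equation}\label{eq:A0}
(A_m)_0=R=\Bbbk\langle g\rangle .
\end{equation}
So $A_m$ is pointed and has the Chevalley property.

\begin{example}\label{ex:A2}
Let $m=2$. The element $g^2$ is central with $(g^2)^2=1$, so $A_2$ is the product of the quotients given by $g^2=1$ and $g^2=-1$. If $g^2=1$ then $x^2=0$. If $g^2=-1$ then $x^2=2$, and there is a two-dimensional simple module $V$ on which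
\[
g=\lambda\begin{pmatrix}1&0\\0&-1\end{pmatrix},\qquad x=\sqrt2\begin{pmatrix}0&1\\1&0\end{pmatrix}.
\]
On $V\otimes V$ the element $g^2$ acts by $(-1)(-1)=1$, so $V\otimes V$ is a module over the first factor, in which $x$ generates a nilpotent ideal. But $x$ acts on it by $x\otimes1+g\otimes x$, which is not zero. So $V\otimes V$ is not semisimple, and $A_2^*$ does not have the Chevalley property. Two modules on which $x$ is invertible have produced one on which $x$ is nilpotent and nonzero.
\end{example}

The general case is the same, written with idempotents. Put $h=g^2$, of order $m$, let $\zeta$ be a primitive $m$-th root of unity and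
\[
e_i=\frac1m\sum_{j=0}^{m-1}\zeta^{-ij}h^j\quad(i\in\mathbb Z/m),\qquad he_i=\zeta^ie_i,\qquad e=e_0 .
\]
Since $h$ commutes with $g$ and $x$, the $e_i$ are central in $A_m$, and $\{e_i,\,ge_i,\,e_ix,\,ge_ix\}_{i\in\mathbb Z/m}$ is a basis of $A_m$.

\begin{lemma}\label{lem:Am}
Let $m\ge2$.
\begin{enumerate}
\item[\textup{(a)}] For $i\ne0$ we have $A_me_i\cong M_2(\Bbbk)$.
\item[\textup{(b)}] We have
\begin{equation}\label{eq:leak}
\big((1-e)\otimes(1-e)\big)\Delta(ex)=\sum_{i\neq0}\big(e_ix\otimes e_{-i}+ge_i\otimes e_{-i}x\big)\neq0 .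
\end{equation}
\item[\textup{(c)}] The coradical $(A_m^*)_0$ is not a subalgebra of $A_m^*$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Choose $\alpha,\beta\in\Bbbk^\times$ with $\alpha^2=\zeta^i$ and $\beta^2=1-\zeta^i$; this is possible since $\zeta^i\ne1$. Then
\[
g\mapsto\alpha\begin{pmatrix}1&0\\0&-1\end{pmatrix},\qquad x\mapsto\beta\begin{pmatrix}0&1\\1&0\end{pmatrix}
\]
respects the relations of $A_m$ and defines a homomorphism $A_m\to M_2(\Bbbk)$. It sends $h$ to $\zeta^i$, hence $e_i$ to $1$ and the other $e_j$ to $0$, so it factors through the four-dimensional algebra $A_me_i$. It is onto because these two matrices generate $M_2(\Bbbk)$, hence bijective on $A_me_i$.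

(b) From $h^j=\sum_a\zeta^{aj}e_a$ we get $\Delta(e)=\frac1m\sum_jh^j\otimes h^j=\sum_{a,b}\big(\frac1m\sum_j\zeta^{(a+b)j}\big)e_a\otimes e_b=\sum_ie_i\otimes e_{-i}$. Multiplying by $\Delta(x)$ and discarding $i=0$ gives the formula. Its terms are distinct elements of a basis of $A_m\otimes A_m$.

(c) By (a), $A_m(1-e)$ is semisimple. The element $ex$ anticommutes with $g$, and $x\cdot ex=ex\cdot x=e(1-h)=0$. Hence $A_mex=exA_m$ is a two-sided ideal, with square $(ex)^2A_m=0$, and $ex\in\operatorname{Rad}(A_m)$. Now apply Lemma~\ref{lem:obstruction} with $z=ex$ and \eqref{eq:leak}.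
\end{proof}

For $m=1$ the algebra has $x^2=0$, $e=1$, and the sum in \eqref{eq:leak} is empty: there are no semisimple factors to leak into.

\subsection{The Hopf algebra $U_1$: failure of the coradical}\label{sec:U1}

Start from $A_1$, with $\sigma=g$ and $y=\frac12x$:
\[
\sigma^2=1,\quad y^2=0,\quad \sigma y=-y\sigma,\qquad \Delta(y)=y\otimes1+\sigma\otimes y=:D .
\]
Adjoin $t$ with $t^2=\sigma$, $t\sigma=\sigma t$, $ty=\lambda yt$ by Lemma~\ref{lem:ext}; its hypothesis holds because $\lambda^2y\,\sigma=-y\sigma=\sigma y$. The result $U_1$ has dimension $8$. Had we declared $t$ grouplike, we would have obtained a pointed Hopf algebra. Instead, put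
\[
p=\sigma y\otimes y,\qquad \Delta(t)=(1-p)(t\otimes t)=t\otimes t-\sigma yt\otimes yt .
\]
This respects the relations. Since $y^2=0$, we have $p^2=0$ and $pD=Dp=0$; since $ty=\lambda yt$, we have $(t\otimes t)p=-p(t\otimes t)$ and $(t\otimes t)D=\lambda D(t\otimes t)$. Hence
\[
\Delta(t)^2=(1-p)(1+p)(\sigma\otimes\sigma)=\sigma\otimes\sigma,\qquad
\Delta(t)\Delta(y)=\lambda D(t\otimes t)=\lambda\Delta(y)\Delta(t),
\]
and $\sigma\otimes\sigma$ commutes with $p$. The remaining axioms are contained in the case $n=1$ of Section~\ref{sec:U}. The point is that with $w=yt$ we have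
\[
\Delta(t)=t\otimes t-\sigma w\otimes w,\qquad \Delta(w)=\Delta(y)\Delta(t)=D(t\otimes t)=w\otimes t+\sigma t\otimes w ,
\]
so $t,w,\sigma t,\sigma w$ span a simple coalgebra of dimension $4$. The product $tw=\lambda yt^2=\lambda y\sigma$ of two elements of the coradical lies in $A_1$ but not in $(A_1)_0=\Bbbk\langle\sigma\rangle$. By (F1) it does not lie in $(U_1)_0$, so $U_1$ does not have the Chevalley property. On the other hand $U_1^*$ does: the ideal $yU_1$ has square zero, $U_1/yU_1\cong\Bbbk[t]/(t^4-1)$ is semisimple, so $\operatorname{Rad}(U_1)=yU_1$, and this satisfies \eqref{eq:coideal} because $\Delta(y)=y\otimes1+\sigma\otimes y$.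

\subsection{What a common deformation should satisfy}\label{sec:heuristic}

This subsection is motivation only; nothing in it is used later. To combine both effects we keep
\[
\Delta(t)=(1-p)(t\otimes t),\qquad \Delta(yt)=D(t\otimes t),\qquad p=\sigma y\otimes y,\quad D=y\otimes1+\sigma\otimes y,
\]
with $t$ invertible, $\sigma$ grouplike of order $2$, $\sigma y=-y\sigma$, $t\sigma=\sigma t$, $ty=\lambda yt$, but allow $y^2=\tau\ne0$ with $\tau$ central in a Hopf subalgebra $A$ containing $\sigma$ and $y$. Write $\tau_1=\tau\otimes1$, $\tau_2=1\otimes\tau$.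

First, $\Delta(y)(1-p)=D$, so $\Delta(y)$ is no longer equal to $D$. One computes $pD=-Dp$, $p^2=-\tau_1\tau_2$ and $D^2=\tau_1+\tau_2$. If $1\pm p$ are invertible, then $\Delta(y)=D(1-p)^{-1}=(1+p)^{-1}D$ and
\[
\tau_1+\tau_2=D^2=\Delta(y)(1-p)(1+p)\Delta(y)=\Delta(\tau)\,(1+\tau_1\tau_2).
\]
This is the addition law of the hyperbolic tangent. It can be rewritten as $\Delta(1\pm\tau)(1+\tau_1\tau_2)=(1\pm\tau_1)(1\pm\tau_2)$, so, where the inverses make sense, $k=(1-\tau)(1+\tau)^{-1}$ is grouplike and
\[
\tau=\frac{1-k}{1+k},\qquad\text{which is }\tanh u\text{ for }k=\mathrm e^{-2u}.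
\]
Then $x=(1+k)y$ satisfies $x^2=1-k^2$. If $k$ has odd order $n$, these are the relations of $A_n$ with $g=\sigma k$.

Next, $\Delta(t)\Delta(y)=\lambda\Delta(y)\Delta(t)$ should hold although $\Delta(y)$ involves $(1+p)^{-1}$. Conjugation by $t\otimes t$ multiplies $p$ by $\lambda^2=-1$, so it turns $(1+p)^{-1}D$ into $\lambda(1-p)^{-1}D$, exactly what is needed. But then conjugation by $t$ must send $\tau=y^2$ to $-\tau$, that is, $k$ to $k^{-1}$. Finally, conjugation by $t^2$ sends $y$ to $-y$, as conjugation by $\sigma$ does, which suggests $t^2=\sigma c$ with $c\in\Bbbk\langle k\rangle$; and $\Delta(t)^2=(1-p)(1+p)(t^2\otimes t^2)$ requires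
\[
\Delta(c)=(1+\tau_1\tau_2)\,(c\otimes c).
\]
This is the addition law $\cosh(u+v)=\cosh u\cosh v\,(1+\tanh u\tanh v)$. It suggests $c=\frac12(\ell+\ell^{-1})$, where $\ell$ is a grouplike square root of $k$. If $k$ has odd order, such a square root exists and $1+k$ is invertible; this is where the hypothesis on $n$ comes from.

\section{Construction of $U_n$}\label{sec:U}

Let $n\ge1$ be odd. We allow $n=1$, which gives $U_1$.

\subsection{The Hopf subalgebra $A$ and the element $y$}

Let $A=A_n$, and put $\sigma=g^n$, $k=g^{n+1}$. Since $n$ is odd, $\sigma$ has order $2$, $k$ has order $n$, $g=\sigma k$ and $\langle g\rangle=\langle\sigma\rangle\times\langle k\rangle$; also $\sigma x=-x\sigma$, $kx=xk$ and $x^2=1-g^2=1-k^2$. The element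
\[
\ell=k^{(n+1)/2}\quad\text{satisfies}\quad \ell^2=k,\ \ \ell^n=1 .
\]
The element $1+k$ is invertible in $\Bbbk\langle k\rangle$, because
\[
(1+k)\cdot\tfrac12\sum_{j=0}^{n-1}(-k)^j=\tfrac12\big(1-(-k)^n\big)=1 .
\]
(For $n$ even $-1$ would be an eigenvalue of $k$.) Put
\[
\tau=(1-k)(1+k)^{-1},\qquad c=\tfrac12(\ell+\ell^{-1})=\tfrac12\ell^{-1}(1+k),\qquad y=(1+k)^{-1}x .
\]
Then $c$ is invertible, $A=R\oplus Ry$ with $R=\Bbbk\langle g\rangle$, and $A$ is presented by the generators $\sigma,k,y$ and the relations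
\[
\sigma^2=1,\quad k^n=1,\quad \sigma k=k\sigma,\quad \sigma y=-y\sigma,\quad ky=yk,\quad y^2=\tau .
\]
Indeed these hold in $A$, and conversely they imply the defining relations of $A_n$ for $g=\sigma k$ and $x=(1+k)y$, since $x^2=(1+k)^2\tau=1-k^2=1-g^2$. The antipode of $y$ is
\begin{equation}\label{eq:Sy}
S(y)=S(x)(1+k^{-1})^{-1}=-\sigma k^{-1}x(1+k^{-1})^{-1}=-\sigma(k+1)^{-1}x=-\sigma y .
\end{equation}
For $n=3$ we have $\tau=k^{-1}-k$, because $(1+k)(k^{-1}-k)=k^{-1}-k+1-k^2=1-k$, and $c=\frac12(k+k^{-1})$; this gives the presentation in the introduction.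

\subsection{The addition laws}

Indices denote tensor positions: $\sigma_1=\sigma\otimes1$, $Y_1=y\otimes1$, $Y_2=1\otimes y$, and similarly for $k,\ell,c,\tau$. In $A\otimes A$ put
\[
p=\sigma_1Y_1Y_2,\qquad D=Y_1+\sigma_1Y_2 ,\qquad J=1-p .
\]

\begin{lemma}\label{lem:addition}
In $A\otimes A$ the following hold.
\begin{enumerate}
\item[\textup{(a)}] $pD=-Dp$, $p^2=-\tau_1\tau_2$, and the central element $(1-p)(1+p)=1+\tau_1\tau_2$ is invertible. In particular $1\pm p$ are invertible.
\item[\textup{(b)}] $(1+p)\,\Delta(y)=D=\Delta(y)\,(1-p)$.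
\item[\textup{(c)}] $\Delta(c)=(1+\tau_1\tau_2)\,c_1c_2$.
\end{enumerate}
\end{lemma}

\begin{proof}
The elements $k_i,\tau_i$ are central in $A\otimes A$; $\sigma_1$ anticommutes with $Y_1$ and commutes with $Y_2$; and $Y_1$, $Y_2$ commute.

(a) We compute
\begin{align*}
pY_1&=\sigma_1\tau_1Y_2, & Y_1p&=Y_1\sigma_1Y_1Y_2=-\sigma_1\tau_1Y_2,\\
p\,\sigma_1Y_2&=\sigma_1Y_1\sigma_1\tau_2=-\tau_2Y_1, & \sigma_1Y_2\,p&=\tau_2Y_1,
\end{align*}
so $p$ anticommutes with both summands of $D$. Further $p^2=\sigma_1Y_1\sigma_1Y_1\,\tau_2=-\tau_1\tau_2$, and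
\begin{equation}\label{eq:tau}
1+\tau_1\tau_2=\frac{(1+k_1)(1+k_2)+(1-k_1)(1-k_2)}{(1+k_1)(1+k_2)}=\frac{2(1+k_1k_2)}{(1+k_1)(1+k_2)} .
\end{equation}
It is invertible, since $1+k_1k_2=\Delta(1+k)$ is.

(b) From $\Delta(x)=x\otimes1+\sigma k\otimes x$ we get
\[
\Delta(y)=\Delta(1+k)^{-1}\Delta(x)=(1+k_1k_2)^{-1}\big[(1+k_1)Y_1+\sigma_1k_1(1+k_2)Y_2\big].
\]
By \eqref{eq:tau} and $1+\tau=\frac{2}{1+k}$, $1-\tau=\frac{2k}{1+k}$,
\[
(1+\tau_1\tau_2)\Delta(y)=\frac{2}{1+k_2}Y_1+\sigma_1\frac{2k_1}{1+k_1}Y_2=(1+\tau_2)Y_1+\sigma_1(1-\tau_1)Y_2 .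
\]
By the formulas in (a), this is $D-pD=(1-p)D$. Hence
\begin{align*}
(1+\tau_1\tau_2)\,(1+p)\Delta(y)&=(1+p)(1-p)D=(1+\tau_1\tau_2)D,\\
(1+\tau_1\tau_2)\,\Delta(y)(1-p)&=(1-p)D(1-p)=(1-p)(1+p)D=(1+\tau_1\tau_2)D ,
\end{align*}
and we cancel the central invertible element $1+\tau_1\tau_2$.

(c) Since $\tau c=\frac12\ell^{-1}(1-k)=\frac12(\ell^{-1}-\ell)$,
\[
(1+\tau_1\tau_2)c_1c_2=\tfrac14\big[(\ell_1+\ell_1^{-1})(\ell_2+\ell_2^{-1})+(\ell_1^{-1}-\ell_1)(\ell_2^{-1}-\ell_2)\big]=\tfrac12(\ell_1\ell_2+\ell_1^{-1}\ell_2^{-1})=\Delta(c).\qedhere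
\]
\end{proof}

\subsection{The algebra $U$}

Define $\varphi\in\operatorname{Aut}(A)$ by
\[
\varphi(\sigma)=\sigma,\qquad \varphi(k)=k^{-1},\qquad \varphi(y)=\lambda y .
\]
Of the relations of $A$ only $y^2=\tau$ needs an argument: $\varphi(y)^2=-\tau$, and $\varphi(\tau)=(1-k^{-1})(1+k^{-1})^{-1}=(k-1)(k+1)^{-1}=-\tau$. Put $s=\sigma c$. Then $\varphi(s)=s$ because $c$ is invariant under $\ell\mapsto\ell^{-1}$. Also $\varphi^2$ fixes $\sigma,k$ and sends $y$ to $-y$, so it is conjugation by $\sigma$; as $c$ is central in $A$, we get $\varphi^2(a)s=sa$ for all $a\in A$. By Lemma~\ref{lem:ext},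
\[
U=U_n=A\oplus At,\qquad ta=\varphi(a)t\ \ (a\in A),\qquad t^2=s=\sigma c,
\]
is an algebra of dimension $8n$. Since $s$ is invertible, so is $t$, and $at^{-1}=t^{-1}\varphi(a)$ for $a\in A$.

\subsection{The Hopf structure}

\begin{proposition}\label{prop:Hopf}
Let $q=\frac12(1+k^{-1})$. The Hopf algebra structure of $A$ extends to $U$ by
\[
\Delta(t)=J(t\otimes t)=t\otimes t-\sigma yt\otimes yt,\qquad \varepsilon(t)=1,\qquad S(t)=t^{-1}q .
\]
\end{proposition}

\begin{proof}
\emph{$\Delta$ is an algebra map.} By the presentation in Lemma~\ref{lem:ext} we must check that $\Delta(t)\Delta(a)=\Delta(\varphi(a))\Delta(t)$ for $a\in A$ and that $\Delta(t)^2=\Delta(s)$. The elements $a$ satisfying the first condition form a subalgebra, so we may take $a\in\{\sigma,k,y\}$. Since $(t\otimes t)b=(\varphi\otimes\varphi)(b)(t\otimes t)$ for $b\in A\otimes A$, the first condition reads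
\begin{equation}\label{eq:compat}
J\,(\varphi\otimes\varphi)(\Delta(a))=\Delta(\varphi(a))\,J .
\end{equation}
For $a=\sigma$ it holds because $\sigma_1\sigma_2$ commutes with $p$, and for $a=k$ because $k_1^{-1}k_2^{-1}$ is central. For $a=y$, note that $(\varphi\otimes\varphi)(p)=\lambda^2p=-p$ and $(\varphi\otimes\varphi)(D)=\lambda D$. Applying $\varphi\otimes\varphi$ to $\Delta(y)=(1+p)^{-1}D$ from Lemma~\ref{lem:addition}(b), we see that the left side of \eqref{eq:compat} is $(1-p)(1-p)^{-1}\lambda D=\lambda D$. The right side is $\lambda\Delta(y)(1-p)=\lambda D$ by the other half of Lemma~\ref{lem:addition}(b). Finally, by Lemma~\ref{lem:addition}(a),(c),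
\[
\Delta(t)^2=J\,(\varphi\otimes\varphi)(J)\,(t^2\otimes t^2)=(1-p)(1+p)\,\sigma_1\sigma_2c_1c_2=\sigma_1\sigma_2\,(1+\tau_1\tau_2)c_1c_2=\Delta(\sigma c)=\Delta(s).
\]

\emph{Counit.} We have $\varepsilon\varphi=\varepsilon$ on $A$ and $\varepsilon(s)=1=\varepsilon(t)^2$, so $\varepsilon$ is an algebra map on $U$. As $\varepsilon(y)=0$, the counit axiom holds on $t$.

\emph{Coassociativity.} The two iterated coproducts are algebra maps agreeing on $A$, so it suffices to consider $t$. Put $w=yt$. By Lemma~\ref{lem:addition}(b), $\Delta(w)=\Delta(y)J(t\otimes t)=D(t\otimes t)$. Thus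
\[
\Delta(t)=t\otimes t-\sigma w\otimes w,\qquad \Delta(w)=w\otimes t+\sigma t\otimes w,
\]
and multiplying on the left by $\sigma\otimes\sigma$,
\[
\Delta(\sigma t)=\sigma t\otimes\sigma t-w\otimes\sigma w,\qquad \Delta(\sigma w)=\sigma w\otimes\sigma t+t\otimes\sigma w .
\]
These four formulas say that
\begin{equation}\label{eq:comatrix}
(u_{ij})=\begin{pmatrix}t&-\sigma w\\ w&\sigma t\end{pmatrix}\quad\text{satisfies}\quad \Delta(u_{ij})=\sum_ru_{ir}\otimes u_{rj},\qquad \varepsilon(u_{ij})=\delta_{ij}.
\end{equation}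
Hence both iterated coproducts of $u_{ij}$ are $\sum_{r,v}u_{ir}\otimes u_{rv}\otimes u_{vj}$, and $\Delta$ is coassociative on $t=u_{11}$.

\emph{Antipode.} Let $T=t^{-1}q$. From $1-\tau=2k(1+k)^{-1}$ we get $q(1-\tau)=1$. To extend $S$ from $A$ to an algebra map $U\to U^{\mathrm{op}}$ with $S(t)=T$ we need $S(a)T=T\,S(\varphi(a))$ for $a\in\{\sigma,k,y\}$ and $T^2=S(s)$. As $q$ is central in $A$ and by \eqref{eq:Sy},
\begin{align*}
S(\sigma)T&=\sigma t^{-1}q=t^{-1}q\sigma=T\,S(\sigma),\\
S(k)T&=k^{-1}t^{-1}q=t^{-1}kq=T\,S(k^{-1}),\\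
S(y)T&=-\sigma y\,t^{-1}q=-\lambda t^{-1}\sigma y\,q=T\,S(\lambda y),\\
T^2&=t^{-2}\varphi(q)q=\sigma c^{-1}\cdot\tfrac14(1+k)(1+k^{-1})=\sigma c^{-1}\cdot c^2=\sigma c=S(s),
\end{align*}
where $c^2=\frac14(k+2+k^{-1})$. Since $S$ is an anti-homomorphism, the antipode axioms need only be checked on generators. They hold on $A$. For $t$ we use $\Delta(t)=t\otimes t-\sigma yt\otimes yt$, $S(yt)=T\,S(y)=-T\sigma y$, $S(\sigma y)=S(y)\sigma=-\sigma y\sigma=y$ and $S(\sigma yt)=Ty$:
\begin{align*}
t\,S(t)-\sigma yt\,S(yt)&=q+\sigma y\,q\,\sigma y=q(1-y^2)=q(1-\tau)=1,\\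
S(t)\,t-S(\sigma yt)\,yt&=T(1-y^2)t=t^{-1}q(1-\tau)t=1.\qedhere
\end{align*}
\end{proof}

\section{The coradical of $U_n$}\label{sec:coradical}

The mechanism seen in $U_1$ is present in every $U_n$, $n\ge1$ odd.

\begin{proposition}\label{prop:coradical}
Let $B=\operatorname{span}\{t,\sigma t,w,\sigma w\}$ with $w=yt$, and $B_j=k^jB$ for $0\le j\le n-1$.
\begin{enumerate}
\item[\textup{(a)}] Each $B_j$ is a simple subcoalgebra isomorphic to $M_2(\Bbbk)^*$, and $U=A\oplus\bigoplus_jB_j$ as coalgebras. Hence $U_0=R\oplus\bigoplus_jB_j$ has dimension $6n$, and $G(U)=\langle\sigma\rangle\times\langle k\rangle\cong C_{2n}$.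
\item[\textup{(b)}] $U_0$ is not closed under multiplication. Thus $U$ does not have the Chevalley property.
\item[\textup{(c)}] $U_0$ generates the algebra $U$.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) By \eqref{eq:comatrix} the elements $t,-\sigma w,w,\sigma t$ form a comatrix, and they are linearly independent because $1,\sigma y,y,\sigma$ are. By (F3), $B\cong M_2(\Bbbk)^*$ is simple. Left multiplication by the grouplike $k^j$ is a coalgebra automorphism of $U$, so $B_j\cong B$. The elements $k^j\sigma^ay^bt$ with $a,b\in\{0,1\}$ form a basis of $B_j$, and for varying $j$ a basis of $At$. This gives the decomposition. By (F1) and \eqref{eq:A0}, $U_0=A_0\oplus\bigoplus_jB_j=R\oplus\bigoplus_jB_j$, of dimension $2n+4n$. A grouplike element spans a one-dimensional simple subcoalgebra, which lies in $A$ or in some $B_j$ by (F1); it is not in $B_j$, which is simple of dimension $4$. So $G(U)=G(A)=G(R)=\langle g\rangle$.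

(b) Both $t$ and $w$ lie in $U_0$, and
\[
tw=t\,y\,t=\lambda y\,t^2=\lambda y\,\sigma c=-\lambda\sigma c\,y .
\]
As $\sigma c$ is invertible in $R$, this is a nonzero element of $Ry$. But $U_0\cap A=A_0=R$, and $R\cap Ry=0$. So $tw\notin U_0$.

(c) The subalgebra generated by $U_0$ contains $R$, $t$ and $tw=-\lambda\sigma c\,y$, hence $y$.
\end{proof}

\section{The algebra $U_n$ and its dual}\label{sec:dual}

From now on $n\ge3$ is odd. We use the central idempotents $e_i$ $(i\in\mathbb Z/n)$ of $A=A_n$ from Section~\ref{sec:Am}, with $m=n$ and $h=g^2=k^2$, and $e=e_0$. Since $\varphi(h)=h^{-1}$, we have $\varphi(e_i)=e_{-i}$, that is,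
\begin{equation}\label{eq:tei}
te_i=e_{-i}t ,
\end{equation}
so $e$ is central in $U$. Moreover $h=k^2$ generates $\langle k\rangle$, as $n$ is odd. Hence $k$ and $\ell$ are powers of $h$, and $he=e$ gives $ke=\ell e=e$.

\subsection{The algebra structure}

\begin{proposition}\label{prop:blocks}
\begin{enumerate}
\item[\textup{(a)}] $U(1-e)\cong M_4(\Bbbk)^{(n-1)/2}$.
\item[\textup{(b)}] $Ue\cong E=\Bbbk\langle t,y\mid t^4=1,\ y^2=0,\ ty=\lambda yt\rangle$.
\item[\textup{(c)}] $\operatorname{Rad}(U)=eyU$, with basis $\{eyt^j\}_{0\le j\le3}$.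
\item[\textup{(d)}] $G(U^*)\cong C_4$, and $U\not\cong U^*$ as Hopf algebras.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) Let $i\ne0$. As $n$ is odd, $i\neq-i$; by \eqref{eq:tei}, $f_i=e_i+e_{-i}$ is a central idempotent of $U$, and $1-e$ is the sum of the $(n-1)/2$ orthogonal idempotents of this form. Since $e_iAte_i=Ae_ie_{-i}t=0$, Lemma~\ref{lem:Am}(a) gives $e_iUe_i=Ae_i\cong M_2(\Bbbk)$. Also $e_{-i}=te_it^{-1}$, so $e_{-i}U=te_iU$, and left multiplication by $t$ is an isomorphism $e_iU\to e_{-i}U$ of right $U$-modules. Therefore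
\[
f_iU\cong\operatorname{End}_U(f_iU)=\operatorname{End}_U(e_iU\oplus e_{-i}U)\cong M_2(e_iUe_i)\cong M_4(\Bbbk).
\]

(b) In $Ue$ we have $ke=e$, hence $ce=e$ and $\tau e=0$. So $et$ and $ey$ satisfy $(et)^2=e\sigma$, $(et)^4=e$, $(ey)^2=0$ and $(et)(ey)=\lambda(ey)(et)$, and they generate $Ue$. Thus $E$ maps onto $Ue$. But $E$ is spanned by the eight elements $y^bt^j$ ($0\le b\le1$, $0\le j\le3$), while $Ue=eA\oplus eAt$ has basis $\{e\sigma^ay^bt^d\}_{a,b,d\in\{0,1\}}$ and dimension $8$.

(c) By (a), $\operatorname{Rad}(U)=\operatorname{Rad}(Ue)$. In $E$, the relation $ty=\lambda yt$ shows that $yE=Ey$ is a two-sided ideal; its square is $y^2E=0$, and $E/yE\cong\Bbbk[t]/(t^4-1)$ is semisimple. So $\operatorname{Rad}(E)=yE$, with basis $\{yt^j\}_{0\le j\le3}$.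

(d) Grouplike elements of $U^*$ are algebra maps $\chi:U\to\Bbbk$. They vanish on the factors $M_4(\Bbbk)$, so they are the characters of $E$: $\chi(y)=0$ because $y^2=0$ in $E$, and $\chi(t)$ is any fourth root of unity. For two characters,
\[
(\chi\chi')(t)=\chi(t)\chi'(t)-\chi(\sigma w)\chi'(w)=\chi(t)\chi'(t),
\]
since $w=yt$. So $\chi\mapsto\chi(t)$ is an isomorphism of $G(U^*)$ onto the group of fourth roots of unity. By Proposition~\ref{prop:coradical}(a), $G(U)$ has order $2n$, and $2n\ne4$ as $n$ is odd.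
\end{proof}

\subsection{Failure of the Chevalley property for $U_n^*$}

\begin{proposition}\label{prop:dual}
$(U^*)_0$ is not a subalgebra of $U^*$. Thus $U^*$ does not have the Chevalley property.
\end{proposition}

\begin{proof}
By Proposition~\ref{prop:blocks}, $U(1-e)$ is semisimple and $ex=e(1+k)y=2ey$ lies in $\operatorname{Rad}(U)$. As $A$ is a Hopf subalgebra of $U$, formula \eqref{eq:leak} with $m=n$ shows that $\big((1-e)\otimes(1-e)\big)\Delta(ex)\ne0$. Apply Lemma~\ref{lem:obstruction}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]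
Combine Propositions~\ref{prop:Hopf}, \ref{prop:coradical}(b) and \ref{prop:dual}.
\end{proof}

\subsection{$U_n^*$ is generated by its coradical}

The leaking formula \eqref{eq:leak} in fact excludes every nonzero bi-ideal of $U$ inside $\operatorname{Rad}(U)$, and this is what the next statement needs.

\begin{proposition}\label{prop:gendual}
$(U^*)_0$ generates the algebra $U^*$.
\end{proposition}

\begin{proof}
The subalgebra $P\subset U^*$ generated by the subcoalgebra $(U^*)_0$ is a subbialgebra. Hence $K=P^\perp\subset U$ is a two-sided ideal (as $P$ is a subcoalgebra) with $\Delta(K)\subset K\otimes U+U\otimes K$ (as $P$ is a subalgebra), and $K\subset\operatorname{Rad}(U)$ because $P\supset(U^*)_0$. By Lemma~\ref{lem:obstruction},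
\begin{equation}\label{eq:K}
\big((1-e)\otimes(1-e)\big)\Delta(K)=0 .
\end{equation}
Suppose $K\ne0$. By Proposition~\ref{prop:blocks}(c), $K$ contains an element $v=\sum_{j=0}^3a_j\,eyt^j\ne0$. We first reduce $v$ to a standard form. For $\xi^4=1$ put $\pi_\xi=\frac14\sum_{j=0}^3\xi^{-j}et^j$. Since $(et)^4=e$, these are orthogonal idempotents with sum $e$ and $t\pi_\xi=\xi\pi_\xi$. Hence $v\pi_\xi=\big(\sum_ja_j\xi^j\big)ey\pi_\xi$. As $v=\sum_\xi v\pi_\xi$ is nonzero, $z=ey\pi_\xi\in K$ for some $\xi$. With $\eta=\xi^{-2}=\pm1$ and $et^2=e\sigma$,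
\[
z=\tfrac14\,ey(1+\eta\sigma)(1+\xi^{-1}t)=z'+z'',\qquad z'=\tfrac14\,ey(1+\eta\sigma)\in A,\quad z''\in At .
\]
Since $A$ and $At$ are subcoalgebras and left multiplication by $(1-e)\otimes(1-e)$ preserves $A\otimes A$ and $At\otimes At$, the equation \eqref{eq:K} for $z$ implies $\big((1-e)\otimes(1-e)\big)\Delta(z')=0$. As $8z'=ex(1+\eta\sigma)$, this means
\[
\big((1-e)\otimes(1-e)\big)\,\Delta(ex)\,(1\otimes1+\eta\,\sigma\otimes\sigma)=0 .
\]
By \eqref{eq:leak}, the component of the left side in $Rx\otimes R$ is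
\[
\sum_{i\neq0}\big(e_ix\otimes e_{-i}+\eta\,e_ix\sigma\otimes e_{-i}\sigma\big).
\]
This is nonzero: $e_{-i}$ and $e_{-i}\sigma$, $i\ne0$, are linearly independent in $R$, and $e_ix\ne0$. This contradiction shows $K=0$, that is, $P=U^*$.
\end{proof}

\section{The antipode and other dimensions}\label{sec:rest}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
(1) is Proposition~\ref{prop:coradical}(a), together with \eqref{eq:A0}, and (2) is Proposition~\ref{prop:blocks}.

(3) Generation by the coradicals is Propositions~\ref{prop:coradical}(c) and \ref{prop:gendual}. For the antipode, $S^2$ is an algebra automorphism fixing $\sigma$ and $k$, and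
\begin{gather*}
S^2(y)=S(-\sigma y)=-S(y)\sigma=\sigma y\sigma=-y,\\
S^2(t)=S(t^{-1}q)=S(q)S(t)^{-1}=S(q)\,q^{-1}t=\frac{1+k}{1+k^{-1}}\,t=kt .
\end{gather*}
So $S^{2m}(y)=(-1)^my$ and $S^{2m}(t)=k^mt$. Since $n$ is odd, $S^2$ has order $2n$. If $S$ had odd order, its square would have odd order too; so the order of $S$ is even and equals $2\cdot2n=4n$.

(4) If $L\subset H$ is a Hopf subalgebra, then $L_0=L\cap H_0$ by (F1). Hence if $L_0$ is not a subalgebra, neither is $H_0$. Write $N=8m$; the excluded values are $m=1,2,4$.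

If $m$ has an odd divisor $n\ge3$, take $H=U_n\otimes\Bbbk C_{m/n}$, of dimension $8m$. It contains $U_n$, and $H^*\cong U_n^*\otimes(\Bbbk C_{m/n})^*$ contains $U_n^*$. By Propositions~\ref{prop:coradical}(b) and \ref{prop:dual}, neither $H$ nor $H^*$ has the Chevalley property.

Otherwise $m=2^r$ with $r\ge3$. Take $H=A_2\otimes A_2^*\otimes\Bbbk C_{m/8}$, of dimension $8\cdot8\cdot m/8=8m$. Both $H$ and $H^*\cong A_2^*\otimes A_2\otimes(\Bbbk C_{m/8})^*$ contain $A_2^*$ as a Hopf subalgebra, and $(A_2^*)_0$ is not a subalgebra by Lemma~\ref{lem:Am}(c).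
\end{proof}

\begin{remark}
This remark is not used above. By the published classifications in dimension $8$ (Williams; \c{S}tefan) and in dimension $16$ \cite{GV}, where it is shown that a nonsemisimple Hopf algebra of dimension $16$ has the Chevalley property or has pointed dual, no Hopf algebra as in Theorem~\ref{thm:B}(4) exists in dimensions $8$ and $16$. So among the multiples of $8$ only $N=32$ is not settled here.
\end{remark}

\begin{thebibliography}{9}
\bibitem{BGNR} Margaret Beattie, Gaston Andres Garcia, Siu-Hung Ng and Jolie Roat, \emph{Nonsemisimple Hopf algebras of dimension $8p$ with the Chevalley property}, arXiv:1803.00271 (2018).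

\bibitem{GV} Garc\'{\i}a and Vay, \emph{Hopf algebras of dimension $16$}.
\end{thebibliography}

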